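\title{Quadratic forms that become nearly hyperbolic over the function field of a quadric}

\begin{abstract}
Let $p$ and $q$ be anisotropic quadratic forms of dimension at least $2$ over a field of characteristic not $2$, let $2^s<\dim p\le 2^{s+1}$, and let $k$ be the dimension of the anisotropic part of $q$ over the function field of the quadric $p=0$. We prove a conjecture of Scully: if $k<2^s$, then every higher anisotropic kernel $q_r$ of $q$ of dimension greater than $k$ has dimension within $k$ of a positive multiple $2^{s+1}a_r$ of $2^{s+1}$, and the corresponding higher Witt indices of $q$ take only certain explicit values, with one exceptional case. We also show that all $a_r$ have the same parity, and that they are odd exactly when the exceptional case occurs. The proof evaluates Steenrod operations on a cycle on a product of two quadrics in two ways. This produces a polynomial in $T+T^2$ over $\mathbb{F}_2$ with a long gap in its coefficients, and the symmetry $T\mapsto T+1$ determines the dimension of $q$.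
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $F$ be a field of characteristic $\neq 2$. Quadratic forms are finite-dimensional and nondegenerate. A form $\varphi$ decomposes as $\varphi\cong i_W(\varphi)\mathbb{H}\perp\varphi_{\mathrm{an}}$, where $\mathbb{H}=\langle 1,-1\rangle$ is the hyperbolic plane, $\varphi_{\mathrm{an}}$ is anisotropic, and the Witt index $i_W(\varphi)$ is the maximal dimension of a totally isotropic subspace. If $\varphi$ is anisotropic of dimension $\ge2$, then $F(\varphi)$ denotes the function field of the projective quadric $\{\varphi=0\}$; over $F(\varphi)$ the form $\varphi$ becomes isotropic.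

Let $p$ and $q$ be anisotropic forms of dimension $\geq2$ over $F$. Let $s\ge0$ be the integer with $2^s<\dim p\le 2^{s+1}$, and put
\[
k=\dim q-2\,i_W(q_{F(p)})=\dim (q_{F(p)})_{\mathrm{an}} .
\]
The number $k$ measures how far $q$ is from becoming hyperbolic over $F(p)$. What does a small value of $k$ say about $q$?

Pfister forms suggest an answer. An $(s+1)$-fold Pfister form $\pi=\langle1,-c_0\rangle\otimes\dots\otimes\langle1,-c_s\rangle$ has dimension $2^{s+1}$ and is hyperbolic as soon as it is isotropic. Let $\pi$ be anisotropic and let $p\subset\pi$ be a subform of dimension greater than $2^s$. Every anisotropic form $\pi\otimes\tau$ becomes hyperbolic over $F(p)$, and its dimension is a multiple of $2^{s+1}$. Now remove $u$ variables and add $v$ variables: write $\pi\otimes\tau=\varphi\perp\varphi'$ with $\dim\varphi=u$, and take $q=\varphi'\perp\psi$ with $\dim\psi=v$. Over $F(p)$ the form $q$ is Witt equivalent to $-\varphi\perp\psi$, so $k\le u+v$, while $\dim q$ differs from a multiple of $2^{s+1}$ by $v-u$. One is led to guess that $\dim q$ lies within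 $k$ of a multiple of $2^{s+1}$, for every $p$, whether or not $p$ is contained in a Pfister form. The guess has content only for $k<2^s$, since every integer lies within $2^s$ of a multiple of $2^{s+1}$.

The same question can be asked at each stage of the splitting of $q$. The \emph{Knebusch splitting tower} of $q$ is defined by $F_0=F$, $q_0=q$ and, as long as $\dim q_r\ge2$, by $F_{r+1}=F_r(q_r)$ and $q_{r+1}=(q_{F_{r+1}})_{\mathrm{an}}$. The height $h(q)$ is the first index $h$ with $\dim q_h\le1$. The forms $q_r$ $(0\le r\le h(q))$ are the \emph{higher anisotropic kernels} of $q$, and for $1\le r\le h(q)$ the \emph{higher Witt index} $i_r(q)$ is $i_W(q_{F_r})-i_W(q_{F_{r-1}})$. We write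
\[
n_r=\dim q_r,\qquad n=n_0=\dim q .
\]
The sequence $n_r$ is strictly decreasing, and $i_{r+1}(q)=i_W\big((q_r)_{F_r(q_r)}\big)=\frac12(n_r-n_{r+1})$. By a theorem of Knebusch, for every field extension $K/F$ the number $\dim(q_K)_{\mathrm{an}}$ is one of the $n_r$. In particular $k=n_l$ for a unique $l$ with $0\le l\le h(q)$. The following conjecture was posed in \cite{Scully}.

\medskip
\noindent\textbf{Conjecture.} \emph{Suppose that $k=n_l<2^s$. Then for each $0\le r<l$ there are integers $a_r,b_r\ge1$ and $-k\le\epsilon_r\le k$ such that:}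
\begin{itemize}
\item[(1)] $n_r=2^{s+1}a_r+\epsilon_r$;
\item[(2)] \emph{with one possible exception, either $i_{r+1}(q)\le\frac12(k+\epsilon_r)$ or $i_{r+1}(q)=2^{s+1}b_r+\epsilon_r$; the exception is the case $n_r=2^{s+1}-k$, in which $r=l-1$ and $i_{r+1}(q)=2^s-k$.}
\end{itemize}
\medskip

The exception cannot be avoided. For $q=\pi$ and $p\subset\pi$ as above we have $k=0$, $l=1$, $\epsilon_0=0$ and $i_1(q)=2^s$, which satisfies neither alternative in (2). Part (1) for $r=0$ contains Hoffmann's theorem \cite{Hoffmann} that an anisotropic form $q$ of dimension $\le2^s$ stays anisotropic over $F(p)$: otherwise $k<\dim q\le 2^s$ and $l\ge1$, and (1) gives $\dim q\ge2^{s+1}-k>2^s$.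

We prove the conjecture in the following more precise form. For $l=0$ nothing is asserted.

\begin{theorem}\label{thm:main}
The Conjecture holds over every field of characteristic $\ne2$. More precisely, let $k=n_l<2^s$ and $l\ge1$. For each $0\le r<l$ there are unique integers $a_r\ge1$ and $\epsilon_r$ with $|\epsilon_r|\le k$ and $n_r=2^{s+1}a_r+\epsilon_r$, and the following hold.
\begin{itemize}
\item[(i)] $a_0\equiv a_1\equiv\dots\equiv a_{l-1}\pmod 2$.
\item[(ii)] For $r\le l-2$, either $a_{r+1}=a_r$ and $i_{r+1}(q)=\frac12(\epsilon_r-\epsilon_{r+1})\le\frac12(k+\epsilon_r)$, or $i_{r+1}(q)=2^{s+1}b_r+\epsilon_r$ with $b_r\ge1$, $a_{r+1}=a_r-2b_r$ and $\epsilon_{r+1}=-\epsilon_r$.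
\item[(iii)] $\epsilon_{l-1}=-k$, and either $a_{l-1}=1$, $n_{l-1}=2^{s+1}-k$ and $i_l(q)=2^s-k$, or $i_l(q)=2^{s+1}b_{l-1}+\epsilon_{l-1}$ with $b_{l-1}\ge1$ and $a_{l-1}=2b_{l-1}$.
\item[(iv)] If $r<l$ and $n_r=2^{s+1}-k$, then $r=l-1$ and $i_{r+1}(q)=2^s-k$. This case occurs if and only if the $a_r$ are odd.
\end{itemize}
\end{theorem}

To read the theorem, call the interval $[2^{s+1}a-k,\,2^{s+1}a+k]$ the $a$-th \emph{window}. The windows are disjoint because $2k<2^{s+1}$, and this gives the uniqueness of $a_r$ and $\epsilon_r$. All of $n_0,\dots,n_l$ lie in windows, and $n_l=k$ is the right endpoint of window $0$. A step of the tower either stays in its window, or drops by an even number of windows and lands in the mirror position. The only step that drops by an odd number of windows is the exceptional last step, from the left endpoint of window $1$ to the right endpoint of window $0$.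

The core of the proof is Theorem \ref{thm:key}. A large linear subspace of the quadric of $q$ over $F(p)$ spreads out to a cycle $\alpha$ on a product $X\times Q$. Steenrod operations attach to $\alpha$ two families of numbers modulo $2$, one partly known from the geometry of $X$ and the other partly known from the geometry of $Q$, and the linear relation between them determines the window of $n$ and the parity of $a$. Section \ref{sec:six} shows the mechanism for a six-dimensional form and a conic. Section \ref{sec:tower} carries $\alpha$ along the splitting tower, which gives (1) and (i), and Section \ref{sec:indices} derives (ii)--(iv) from these by Karpenko's theorem on the first Witt index. Section \ref{sec:complements} extends the result to other function fields and shows that (1) is sharp.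

\section{Quadrics, Steenrod operations and the half-degree}\label{sec:background}

\subsection*{Witt indices under field extensions}
The Witt index does not change under purely transcendental extensions, and by Springer's theorem it does not change under finite extensions of odd degree. Hence every closed point of the quadric of an anisotropic form has even degree. If a form $\varphi$ of dimension $\ge3$ over $K$ is isotropic, then projection from a rational point shows that $K(\varphi)/K$ is purely transcendental. The next lemma says that $F(p)$ splits $q$ least among the fields over which $p$ is isotropic.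

\begin{lemma}\label{lem:generic}
Let $p$ be anisotropic of dimension $\ge2$ over $F$, let $q$ be any form over $F$, and let $K/F$ be a field extension such that $p_K$ is isotropic. Then $i_W(q_K)\ge i_W(q_{F(p)})$.
\end{lemma}

\begin{proof}
If $\dim p\ge3$, then $K(p)$ contains $F(p)$ and is purely transcendental over $K$, so $i_W(q_K)=i_W(q_{K(p)})\ge i_W(q_{F(p)})$. If $\dim p=2$, then $p\cong c\langle1,-e\rangle$ and $F(p)=F(\sqrt e)$. Since $p_K$ is isotropic, $e$ is a square in $K$, so $F(p)$ embeds in $K$ over $F$.
\end{proof}

We use Karpenko's theorem \cite{Karpenko}, \cite[\S79]{EKM}: if $\varphi$ is anisotropic of dimension $\ge2$, then $\dim\varphi-i_1(\varphi)$ is divisible by some power of $2$ that is at least $i_1(\varphi)$, and hence by the least such power.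

\subsection*{Chow groups of quadrics}
For a scheme $Y$ of finite type over $F$, $\operatorname{CH}_m(Y)$ is the group of $m$-dimensional cycles modulo rational equivalence, and $\operatorname{Ch}=\operatorname{CH}/2$. For $Y$ smooth of pure dimension $D$ we put $\operatorname{CH}^c=\operatorname{CH}_{D-c}$; then $\operatorname{CH}(Y)$ is a graded ring. We use the projection formula $f_*(f^*y\cdot z)=y\cdot f_*z$ for a morphism of smooth projective schemes, the compatibility of push-forward with flat pull-back in a cartesian square, and the invariance of the degree of a $0$-cycle under push-forward and under extension of the base field.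

Let $Q\subset\mathbb{P}(V)$ be the quadric of a form $q$ on $V$, of dimension $D=\dim q-2$, and let $h\in\operatorname{CH}^1(Q)$ be the hyperplane class. Then $\deg h^D=2$, and over an algebraic closure $\bar F$ the group $\operatorname{CH}^c(Q_{\bar F})$ is infinite cyclic, generated by $h^c$, for $0\le c<D/2$. The Euler sequence and the normal bundle $\mathcal{O}(2)$ of $Q$ in $\mathbb{P}(V)$ give the total Chern class of the virtual bundle $-T_Q$:
\begin{equation}\label{eq:tangent}
c(-T_Q)=c(T_Q)^{-1}=(1+2h)(1+h)^{-(D+2)} .
\end{equation}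
On a product $X\times Q$ we write $h$ also for $\operatorname{pr}_Q^*h$.

\begin{lemma}\label{lem:section}
Let $W\subset V$ be a subspace of codimension $c$ that contains a $2$-dimensional subspace on which $q$ is anisotropic. Then $Q\cap\mathbb{P}(W)$ is integral of dimension $D-c$, and its class is $h^c$.
\end{lemma}

\begin{proof}
Choose a flag $V=W_0\supset W_1\supset\dots\supset W_c=W$ with $\operatorname{codim}W_i=i$. The polynomial $q|_{W_i}$ is neither zero nor a product of two linear forms, for otherwise its restriction to the anisotropic plane would have a nontrivial zero. So $Y_i=Q\cap\mathbb{P}(W_i)$ is an integral hypersurface in $\mathbb{P}(W_i)$, of dimension $D-i$. The scheme $Y_{i+1}$ is cut out on $Y_i$ by a linear form that does not vanish identically on $Y_i$, so $[Y_{i+1}]=h\cdot[Y_i]$.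
\end{proof}

Isotropy over a function field is turned into a cycle as follows. Let $X$ be a smooth projective geometrically integral variety of dimension $d$, and suppose $i_W(q_{F(X)})>\lambda\geq0$. Then the generic fiber $Q_{F(X)}$ of $X\times Q\to X$ contains a linear subspace $\Lambda\cong\mathbb{P}^\lambda$. Let $\alpha\in\operatorname{CH}_{d+\lambda}(X\times Q)$ be the class of its closure. The class $\operatorname{pr}_{X*}(\alpha h^\lambda)\in\operatorname{CH}_d(X)=\mathbb{Z}[X]$ is computed on the generic fiber, where $[\Lambda]h^\lambda$ is the class of a rational point. Hence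
\begin{equation}\label{eq:closure}
\operatorname{pr}_{X*}(\alpha h^\lambda)=[X].
\end{equation}

\subsection*{Steenrod operations}
In characteristic $\neq2$ there are Steenrod operations on $\operatorname{Ch}$, constructed by Brosnan; see \cite[Ch.~XI]{EKM}. We need the following properties.
\begin{itemize}
\item[(S1)] The homological operations $S_u\colon\operatorname{Ch}_m(Y)\to\operatorname{Ch}_{m-u}(Y)$ commute with push-forward along morphisms of projective schemes.
\item[(S2)] For $Y$ smooth, the total cohomological operation $S^\bullet=\sum_wS^w$ is a ring endomorphism of $\operatorname{Ch}(Y)$, where $S^w$ raises codimension by $w$ and $S^0=\mathrm{id}$. On $\operatorname{Ch}^m(Y)$ one has $S^m(z)=z^2$ and $S^w=0$ for $w>m$. In particular $S^\bullet(1)=1$ and $S^\bullet(h)=h+h^2$ for $h\in\operatorname{Ch}^1(Y)$.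
\item[(S3)] For $Y$ smooth, $S_\bullet=\sum_uS_u$ equals $c(-T_Y)\cdot S^\bullet$.
\end{itemize}
For a quadric $Q$ of a form of dimension $n$, (S2), (S3) and \eqref{eq:tangent} give, for $\gamma\in\operatorname{Ch}(Q)$ and $v\ge0$,
\begin{equation}\label{eq:steenrodQ}
S_\bullet(\gamma h^v)=(1+h)^{v-n}\,h^v\,S^\bullet(\gamma).
\end{equation}

\subsection*{The half-degree}
On an anisotropic quadric the degree of every $0$-cycle is even, so the degree modulo $2$ carries no information. One binary digit further, it does. Let $Y$ be a projective scheme all of whose closed points have even degree. Define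
\[
\delta_Y\colon\operatorname{Ch}_0(Y)\to\mathbb{F}_2,\qquad z\mapsto\tfrac12\deg z\bmod 2 .
\]
This is well defined, because $\frac12\deg(2z')=\deg z'$ is even. It is compatible with push-forward between such schemes. It is defined on an anisotropic quadric $Q$, and on $X\times Q$ for every projective $X$, since the degree of a closed point of $X\times Q$ is a multiple of the degree of its image in $Q$. Note that $\delta_Y(z)$ cannot be read off from the class of $z$ modulo $2$ over $\bar F$: one needs an integral representative defined over $F$.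

\subsection*{Condition (X)}
Let $s\ge1$ and $d=2^s-1$. A smooth projective geometrically integral variety $X$ of dimension $d$ over $F$ \emph{satisfies} (X) if
\begin{itemize}
\item[(X)] all closed points of $X$ have even degree, and $\deg c_d(-T_X)\equiv2\pmod4$.
\end{itemize}
By (S2) and (S3), $S_d[X]=c_d(-T_X)$ in $\operatorname{Ch}_0(X)$. So (X) says that $\delta_X$ is defined and that
\begin{equation}\label{eq:X}
\delta_X(S_d[X])=1 .
\end{equation}

\begin{lemma}\label{lem:quadricX}
The quadric $P$ of an anisotropic form of dimension $2^s+1$, $s\ge1$, satisfies \textup{(X)}.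
\end{lemma}

\begin{proof}
By \eqref{eq:tangent}, $c_d(-T_P)=\kappa h^d$ has degree $2\kappa$, where $\kappa\equiv\binom{-(d+2)}{d}\equiv\binom{2d+1}{d}\pmod 2$. Here $2d+1=2^{s+1}-1$, and in $\mathbb{F}_2[t]$ we have $(1+t)^{2^{s+1}-1}=(1+t^{2^{s+1}})/(1+t)=1+t+\dots+t^{2^{s+1}-1}$. So $\kappa$ is odd.
\end{proof}

For quadrics of other dimensions $\kappa$ may be even; for a surface, $\kappa\equiv\binom52=10$. This is why we shall replace $p$ by a subform of dimension exactly $2^s+1$.

\section{A six-dimensional form and a conic}\label{sec:six}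

Take $s=1$ and $k=0$. Part (1) of the Conjecture predicts that $4$ divides $\dim q$ when $q$ becomes hyperbolic over the function field of an anisotropic conic $P$. Let us exclude $\dim q=6$ by hand.

Suppose that $q$ is anisotropic of dimension $6$ and $q_{F(P)}$ is hyperbolic. Then the fourfold $Q$ contains a plane over $F(P)$. Let $\alpha\in\operatorname{CH}_3(P\times Q)$ be the class of its closure, so that $\operatorname{pr}_{P*}(\alpha h^2)=[P]$ by \eqref{eq:closure}, and let $\gamma=\operatorname{pr}_{Q*}\alpha\in\operatorname{CH}^1(Q)$. Consider the two elements $S_1(\gamma h^2)$ and $S_3(\gamma)$ of $\operatorname{Ch}_0(Q)$.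

First compute on $P$. Both elements are push-forwards from $P\times Q$, namely of $S_1(\alpha h^2)$ and $S_3(\alpha)$, by (S1) and the projection formula. The half-degree may be computed after pushing forward to $P$ instead. Using (S1) again,
\[
\delta_Q(S_1(\gamma h^2))=\delta_P(S_1[P])=1,\qquad\delta_Q(S_3\gamma)=\delta_P(S_3\operatorname{pr}_{P*}\alpha)=0,
\]
by \eqref{eq:X} and because $\operatorname{CH}_3(P)=0$.

Now compute on $Q$, using \eqref{eq:steenrodQ} with $n=6$ and $S^\bullet\gamma=\gamma+\gamma^2$. In $\operatorname{Ch}(Q)$ we have $h^5=0$, so $(1+h)^{-4}=1+h^4$ and $(1+h)^{-6}=(1+h)^2(1+h)^{-8}=1+h^2$. The components of codimension $4$ of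
\[
S_\bullet(\gamma h^2)=(1+h^4)h^2(\gamma+\gamma^2)\qquad\text{and}\qquad S_\bullet(\gamma)=(1+h^2)(\gamma+\gamma^2)
\]
are both $\gamma^2h^2$. Thus $S_1(\gamma h^2)=S_3(\gamma)$, and $1=0$, a contradiction.

In general $\gamma$ has larger codimension $\beta$, and the classes $S^w\gamma$ with $0<w<\beta$ are unknown. The vanishing of $S^w\gamma$ for $w>\beta$ still imposes linear relations on the numbers $\delta_Q(S_u(\gamma h^v))$, and the task is to decide for which $n$ these relations are compatible with the values found on the other factor.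

\section{The dimension of $q$ from a cycle on $X\times Q$}\label{sec:key}

In this section $s\ge1$, $d=2^s-1$ and $N=2^{s+1}=2d+2$.

\begin{theorem}\label{thm:key}
Let $X$ satisfy \textup{(X)}, and let $Q$ be the quadric of an anisotropic form of dimension $n\ge2$, with $D=n-2$. Let $\lambda\ge0$ be an integer such that $k=D-2\lambda$ satisfies $0\le k<2^s$. Suppose that $\alpha\in\operatorname{CH}_{d+\lambda}(X\times Q)$ is such that $\operatorname{pr}_{X*}(\alpha h^\lambda)$ is an odd multiple of $[X]$. Put
\[
\gamma=\operatorname{pr}_{Q*}\alpha,\qquad L=d+\lambda,\qquad\beta=D-L=\lambda+k-d .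
\]
Then:
\begin{itemize}
\item[(a)] $0\le\beta<D/2$, so $\gamma_{\bar F}=xh^\beta$ for a unique $x\in\mathbb{Z}$, and $x=\frac12\deg(\alpha h^L)$;
\item[(b)] $n=2^{s+1}a+\epsilon$ with $a\in\mathbb{Z}$ and $|\epsilon|\le k$;
\item[(c)] $a\equiv x\pmod2$.
\end{itemize}
\end{theorem}

The proof uses two elementary lemmas. For $y\in\mathbb{Z}$, the symbol $\binom yi$ denotes the coefficient of $t^i$ in $(1+t)^y$; it is $0$ for $i<0$.

\begin{lemma}\label{lem:inversion}
Let $\beta,L\ge0$, and let $e_0,\dots,e_L,g_0,\dots,g_L\in\mathbb{F}_2$ satisfy $e_u=\sum_{w\le u}\binom{-(\beta+u+2)}{u-w}g_w$ for all $u$. Then $g_w=\sum_{u\le w}\binom{\beta+u+1}{w-u}e_u$ for all $w$.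
\end{lemma}

\begin{proof}
Let $A$ and $B$ be the lower triangular matrices with entries $A_{u,w}=\binom{-(\beta+u+2)}{u-w}$ and $B_{w,u}=\binom{\beta+u+1}{w-u}$, indices running from $0$ to $L$. For $u\ge u'$ and $m=u-u'$, the entry $(AB)_{u,u'}$ is the coefficient of $t^m$ in $(1+t)^{-(\beta+u+2)}(1+t)^{\beta+u'+1}=(1+t)^{-(m+1)}$, which is $(-1)^m\binom{2m}{m}$. This is $1$ for $m=0$, and it is even for $m\ge1$ because $\binom{2m}m=2\binom{2m-1}m$. So $B=A^{-1}$ over $\mathbb{F}_2$.
\end{proof}

\begin{lemma}\label{lem:poly}
Let $0\le k<2^s$ and $n,x\in\mathbb{Z}$. Let $f,\tilde f\in\mathbb{F}_2[t]$ have degree $\le k$ and constant term $1$, and suppose that in $\mathbb{F}_2[[t]]$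
\begin{equation}\label{eq:cong}
f\equiv(1+t)^n\tilde f+xt^N\pmod{t^{N+1}} .
\end{equation}
Then $n=Na+\epsilon$ with $a\in\mathbb{Z}$, $|\epsilon|\le k$, and $a\equiv x\pmod 2$.
\end{lemma}

\begin{proof}
Write $n=Na+\epsilon$ with $-2^s<\epsilon\le2^s$. Since $N$ is a power of $2$, $(1+t)^n=(1+t^N)^a(1+t)^\epsilon$. Modulo $t^N$, \eqref{eq:cong} gives $f\equiv(1+t)^\epsilon\tilde f$. If $\epsilon\ge0$, both sides are polynomials of degree at most $k+\epsilon<N$, so they are equal, and $\epsilon\le\deg f\le k$ because $\tilde f\neq0$. If $\epsilon<0$, then $(1+t)^{|\epsilon|}f\equiv\tilde f\pmod{t^N}$, both sides have degree at most $k+|\epsilon|<N$, so they are equal, and $|\epsilon|\le\deg\tilde f\le k$. In both cases $(1+t)^\epsilon\tilde f=f$ exactly. Hence $(1+t)^n\tilde f=(1+t^N)^af\equiv f+at^N\pmod{t^{N+1}}$, and \eqref{eq:cong} becomes $(a+x)t^N\equiv0$.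
\end{proof}

For $k=0$ the hypothesis reads $(1+t)^n\equiv1+xt^N\pmod{t^{N+1}}$, that is, $\binom ni$ is even for $0<i<N$ and $\binom nN\equiv x$.

\begin{proof}[Proof of Theorem \ref{thm:key}]
\emph{Step 1: numbers known from $X$.} For $0\le u\le L$ the class $\gamma h^{L-u}$ has dimension $u$, and we put
\[
e_u=\delta_Q\big(S_u(\gamma h^{L-u})\big)\in\mathbb{F}_2 .
\]
By the projection formula $\gamma h^{L-u}=\operatorname{pr}_{Q*}(\alpha h^{L-u})$. By (S1) and the compatibility of $\delta$ with push-forward,
\[
e_u=\delta_{X\times Q}\big(S_u(\alpha h^{L-u})\big)=\delta_X\big(S_u\operatorname{pr}_{X*}(\alpha h^{L-u})\big).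
\]
This is where the anisotropy of the form and the first half of (X) are used: they make $\delta_Q$ and $\delta_X$ defined. The class $\operatorname{pr}_{X*}(\alpha h^{L-u})$ lies in $\operatorname{CH}_u(X)$. It is zero for $u>d$, and for $u=d$ it is $[X]$ modulo $2$. With \eqref{eq:X} we obtain
\begin{equation}\label{eq:e}
e_d=1,\qquad e_u=0\quad\text{for }d<u\le L .
\end{equation}

In particular $\gamma\in\operatorname{CH}_L(Q)$ is nonzero, so $L\le D$ and $\beta\ge0$. Moreover $D/2-\beta=d-k/2>0$, because $k\le d$ and $d\ge1$. Hence $\gamma_{\bar F}=xh^\beta$ for a unique integer $x$, and $\deg(\alpha h^L)=\deg(\gamma h^L)=x\deg h^D=2x$. This proves (a). We record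
\begin{equation}\label{eq:numbers}
L-\beta=2d-k=N-2-k>0,\qquad n=\beta+L+2=2\beta+N-k .
\end{equation}

\emph{Step 2: numbers known from $Q$.} Property (S2) is a statement about the cohomological operations on $\gamma\in\operatorname{Ch}^\beta(Q)$, so we put, for $0\le w\le L$,
\[
g_w=\delta_Q\big(S^w(\gamma)\,h^{L-w}\big)\in\mathbb{F}_2 .
\]
By (S2), $S^w\gamma=0$ for $w>\beta$ and $S^\beta\gamma=\gamma^2$. The class $\gamma^2h^{L-\beta}$ has an evident integral representative over $F$, whose degree can be computed over $\bar F$ and is $x^2\deg h^D=2x^2$. Therefore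
\begin{equation}\label{eq:g}
g_\beta=x\bmod 2,\qquad g_w=0\quad\text{for }\beta<w\le L .
\end{equation}

\emph{Step 3: the relation between the two families.} Apply \eqref{eq:steenrodQ} with $v=L-u$, so that $v-n=-(\beta+u+2)$ by \eqref{eq:numbers}. The term $S^w(\gamma)h^v$ has codimension $D-(u-w)$, so the component of \eqref{eq:steenrodQ} in $\operatorname{Ch}_0(Q)$ is $\sum_{w\le u}\binom{-(\beta+u+2)}{u-w}S^w(\gamma)h^{L-w}$. Applying $\delta_Q$ we get the hypothesis of Lemma \ref{lem:inversion}, and hence
\begin{equation}\label{eq:ge}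
g_w=\sum_{u\le w}\binom{\beta+u+1}{w-u}e_u\qquad(0\le w\le L).
\end{equation}

\emph{Step 4: a symmetric polynomial with a gap.} The difficulty is that $e_0,\dots,e_{d-1}$ are unknown. The shape of \eqref{eq:ge} lets us eliminate all of them at once: $\binom{\beta+u+1}{w-u}$ is the coefficient of $T^{\beta+1+w}$ in $(T+T^2)^{\beta+u+1}$. So consider
\[
\Theta(T)=\sum_{u=0}^de_u\,(T+T^2)^{\beta+u+1}\in\mathbb{F}_2[T].
\]
Whatever the $e_u$ are, $\Theta(T+1)=\Theta(T)$, since $(T+1)+(T+1)^2=T+T^2$ over $\mathbb{F}_2$. By \eqref{eq:e} and \eqref{eq:numbers}, $\Theta$ is monic of degree $2(\beta+d+1)=2\beta+N=n+k$. By \eqref{eq:ge} and the vanishing in \eqref{eq:e}, the coefficient of $T^{\beta+1+w}$ in $\Theta$ is $g_w$ for $0\le w\le L$. So by \eqref{eq:g} the coefficient of $T^{2\beta+1}$ is $x$, and the coefficients of $T^{2\beta+2},\dots,T^{\beta+1+L}=T^{n-1}$ vanish. Thus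
\[
\Theta=T^n\phi+\eta,
\]
where $\phi$ is monic of degree $k$, $\deg\eta\le2\beta+1$, and $T^{2\beta+1}$ has coefficient $x$ in $\eta$.

Since $T^c+(T+1)^c=cT^{c-1}+(\text{terms of lower degree})$, we have $\eta(T)+\eta(T+1)=xT^{2\beta}+(\text{terms of degree}<2\beta)$. The symmetry of $\Theta$ then gives
\[
T^n\phi(T)+(T+1)^n\phi(T+1)=xT^{2\beta}+(\text{terms of degree}<2\beta).
\]
This is a statement about the top $N+1$ coefficients of polynomials of degree $n+k=2\beta+N$, so we reverse them. Substitute $T=1/t$, multiply by $t^{n+k}$, and put $f=t^k\phi(1/t)$ and $\tilde f=t^k\phi(1+1/t)$. If $\phi=\sum_{i\le k}\phi_iT^i$, then $f=\sum\phi_it^{k-i}$ and $\tilde f=\sum\phi_i(1+t)^it^{k-i}$ are polynomials of degree $\le k$ with constant term $\phi_k=1$, and we obtain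
\[
f+(1+t)^n\tilde f\equiv xt^N\pmod{t^{N+1}} .
\]
This is \eqref{eq:cong}, and Lemma \ref{lem:poly} gives (b) and (c).
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis $k<2^s$ was used twice: to place $\gamma$ in codimension $<D/2$, where it is a multiple of $h^\beta$ over $\bar F$, and to turn a congruence modulo $t^N$ into an equality in Lemma \ref{lem:poly}. The second half of (X) gives $e_d=1$; without it, $e_u=g_w=0$ for all $u,w$ solves all the equations, for every $n$. By \eqref{eq:numbers} the smallest possible dimension is $n=2^{s+1}-k$, attained when $\beta=0$; then $a=1$, and (c) says that $\operatorname{pr}_{Q*}\alpha$ is an odd multiple of $[Q]$.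
\end{remark}

\section{Along the splitting tower}\label{sec:tower}

Let $q$ be anisotropic of dimension $n\ge2$ over $F$, let $s\ge0$, and let $1\le l\le h(q)$ be such that $k=n_l<2^s$. Put $j=\frac12(n-k)\ge1$. We want to prove the following property, which is part (1) of the Conjecture together with Theorem \ref{thm:main}(i).
\begin{itemize}
\item[(W)] For $0\le r<l$ one has $n_r=2^{s+1}a_r+\epsilon_r$ with $a_r\ge1$ and $|\epsilon_r|\le k$, and $a_0\equiv\dots\equiv a_{l-1}\pmod2$.
\end{itemize}
For the first half of (W) it would be enough to apply Theorem \ref{thm:key} to each $q_r$ separately. To compare parities we need cycles $\alpha_r$ for the forms $q_r$ with the same number $x$. We obtain them from a single cycle $\alpha$ by a correspondence between the quadric of an isotropic form and the quadric of its anisotropic part.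

\subsection*{Passing to the anisotropic part}
Let $E$ be a field of characteristic $\ne2$ and let $\psi=m\mathbb{H}\perp\psi'$ be a form over $E$ with $m\ge1$ and $\psi'$ anisotropic of dimension $\ge2$. Let $V\supset V'$ be the spaces of $\psi$ and $\psi'$, let $Q$, $Q'$ be the quadrics, of dimensions $D$ and $D'=D-2m$, with hyperplane classes $h$, $h'$. Fix a totally isotropic subspace $U$ of dimension $m$ in $m\mathbb{H}$. For an isotropic line $y\subset V'$, the space $y\oplus U$ is totally isotropic in $V$. Let
\[
g\colon Z=\mathbb{P}\big(\mathcal{O}(-1)\oplus(U\otimes\mathcal{O})\big)\to Q'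
\]
be the projective bundle of lines, whose fiber over $y$ is $\mathbb{P}(y\oplus U)$, and let $f\colon Z\to Q$ send a line in $y\oplus U$ to the corresponding point of $Q$. The scheme $Z$ is smooth and projective of dimension $D'+m=D-m$.

\begin{lemma}\label{lem:corr}
For $0\le c\le D'$ one has $f_*g^*h'^{\,c}=h^{c+m}$. Let $X$ be a smooth projective variety over $E$, let $\alpha\in\operatorname{CH}_L(X\times Q)$, and put $\alpha'=(\mathrm{id}\times g)_*(\mathrm{id}\times f)^*\alpha$. Then $\alpha'\in\operatorname{CH}_{L-m}(X\times Q')$, and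
\[
\operatorname{pr}_{X*}(\alpha'h'^{\,c})=\operatorname{pr}_{X*}(\alpha h^{c+m})\qquad(0\le c\le D').
\]
\end{lemma}

\begin{proof}
Let $S\subset V'$ be a subspace of codimension $c$. Then $\dim S=D'+2-c\ge2$ and $\psi'|_S$ is anisotropic. The subspace $U\oplus S$ has codimension $m+c$ in $V$. By Lemma \ref{lem:section}, $Y=Q'\cap\mathbb{P}(S)$ and $C=Q\cap\mathbb{P}(U\oplus S)$ are integral, with classes $h'^{\,c}$ and $h^{c+m}$. The scheme $g^{-1}(Y)$ is a projective bundle over $Y$, hence integral, and $f$ maps it into $C$. The open subset $C\setminus\mathbb{P}(U)$ is nonempty, because $\dim C=D'-c+m>\dim\mathbb{P}(U)$. A point $[u+y]$ of it, with $u\in U$ and $0\neq y\in S$, satisfies $\psi'(y)=\psi(u+y)=0$, and $[u+y]\mapsto([y],[u+y])$ is inverse to $f$ over this open subset. So $g^{-1}(Y)\to C$ is birational, and $f_*g^*[Y]=f_*[g^{-1}(Y)]=[C]$.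

Pull-back preserves codimension and $\dim Z=D-m$, so $(\mathrm{id}\times f)^*\alpha$ and $\alpha'$ have dimension $L-m$. Put $z=g^*h'^{\,c}$. The projection formula for $\mathrm{id}\times g$, then for $\mathrm{id}\times f$, and flat base change give
\[
\operatorname{pr}_{X*}(\alpha'h'^{\,c})=\operatorname{pr}_{X*}\big((\mathrm{id}\times f)^*\alpha\cdot\operatorname{pr}_Z^*z\big)=\operatorname{pr}_{X*}\big(\alpha\cdot(\mathrm{id}\times f)_*\operatorname{pr}_Z^*z\big)=\operatorname{pr}_{X*}\big(\alpha\cdot\operatorname{pr}_Q^*f_*z\big),
\]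
and $f_*z=h^{c+m}$.
\end{proof}

\begin{proposition}\label{prop:towerX}
Let $s\ge1$ and $d=2^s-1$. Let $X$ be a variety of dimension $d$ over $F$ such that $X_{F_r}$ satisfies \textup{(X)} over $F_r$ for every $r<l$, and $i_W(q_{F(X)})\ge j$. Then \textup{(W)} holds.
\end{proposition}

\begin{proof}
Let $Q$ be the quadric of $q$ and $\lambda=j-1\ge0$, so that $D=n-2=2\lambda+k$. Let $\alpha\in\operatorname{CH}_L(X\times Q)$, $L=d+\lambda$, be the class of the closure of a $\lambda$-dimensional linear subspace of $Q_{F(X)}$. By \eqref{eq:closure}, Theorem \ref{thm:key} applies and gives $n_0=2^{s+1}a_0+\epsilon_0$ with $|\epsilon_0|\le k$ and $a_0\equiv x=\frac12\deg(\alpha h^L)\pmod 2$.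

Let $0<r<l$, $E=F_r$ and $m=i_W(q_E)\ge1$. From $n-2m=n_r>k=n-2j$ we get $m\le\lambda$. Apply Lemma \ref{lem:corr} to $q_E=m\mathbb{H}\perp q_r$ and $\alpha_E$. Let $Q_r$ be the quadric of $q_r$, with dimension $D_r=D-2m$ and hyperplane class $h_r$, and put $\lambda_r=\lambda-m\ge0$ and $L_r=d+\lambda_r=L-m$. We obtain $\alpha_r\in\operatorname{CH}_{L_r}(X_E\times Q_r)$. Since $D_r=2\lambda_r+k$, we may take $c=\lambda_r$ in the lemma:
\[
\operatorname{pr}_{X*}(\alpha_rh_r^{\lambda_r})=\operatorname{pr}_{X*}(\alpha_Eh^\lambda)=[X_E].
\]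
So Theorem \ref{thm:key} applies to $\alpha_r$ over $E$, with the same $k$. It gives $n_r=2^{s+1}a_r+\epsilon_r$ with $|\epsilon_r|\le k$ and $a_r\equiv\frac12\deg(\alpha_rh_r^{L_r})\pmod2$, and its part (a) gives $L_r\le D_r$. Hence we may also take $c=L_r$ in the lemma, and $\deg(\alpha_rh_r^{L_r})=\deg(\alpha_Eh^L)=2x$. Thus $a_r\equiv x\equiv a_0\pmod2$.

Finally, $n_r>k\ge\epsilon_r$ gives $a_r\ge1$ for all $r<l$.
\end{proof}

\subsection*{The function field of $p$}

\begin{proposition}\label{prop:towerp}
Let $p$ be anisotropic with $2^s<\dim p\le2^{s+1}$ and $\dim(q_{F(p)})_{\mathrm{an}}=k$. Then \textup{(W)} holds.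
\end{proposition}

\begin{proof}
We have $i_W(q_{F(p)})=j$. For $r<l$ the form $p_{F_r}$ is anisotropic: otherwise Lemma \ref{lem:generic} gives $i_W(q_{F_r})\ge j$, that is $n_r\le k=n_l$.

Let $s\ge1$. Choose a subform $p'\subset p$ of dimension $2^s+1$, with quadric $P$. For $r<l$ the form $p'_{F_r}$ is anisotropic, so $P_{F_r}$ satisfies (X) by Lemma \ref{lem:quadricX}. Since $p$ is isotropic over $F(p')=F(P)$, Lemma \ref{lem:generic} gives $i_W(q_{F(P)})\ge j$. Proposition \ref{prop:towerX} applies with $X=P$.

Let $s=0$. Then $k=0$, $\dim p=2$ and $F(p)=F(\sqrt e)$, and the discriminant takes over the role of the number $x$. For $r<l$ the element $e$ is not a square in $F_r$, since $p_{F_r}$ is anisotropic, and the anisotropic form $q_r$ becomes hyperbolic over $F_r(\sqrt e)$. An anisotropic form that becomes hyperbolic over a quadratic extension $K(\sqrt e)/K$ is isometric to $\langle1,-e\rangle\otimes\tau$ for some form $\tau$ over $K$. So $q_r\cong\langle1,-e\rangle\otimes\tau_r$, and we put $a_r=\dim\tau_r\ge1$, $\epsilon_r=0$. The signed discriminant $(-1)^{a}\det\varphi$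 of a form $\varphi$ of dimension $2a$, taken modulo squares, depends only on the Witt class of $\varphi$. For $q_r$ it equals $(-1)^{a_r}(-e)^{a_r}=e^{a_r}$. If $r+1<l$, then $(q_r)_{F_{r+1}}$ and $q_{r+1}$ are Witt equivalent, so $e^{a_r-a_{r+1}}$ is a square in $F_{r+1}$ while $e$ is not. Hence $a_r\equiv a_{r+1}\pmod2$.
\end{proof}

\section{The higher Witt indices}\label{sec:indices}

The form $p$ plays no further role.

\begin{proposition}\label{prop:indices}
Let $q$ be anisotropic, $s\ge0$, $1\le l\le h(q)$ and $k=n_l<2^s$. If \textup{(W)} holds, then so do assertions \textup{(ii)--(iv)} of Theorem \ref{thm:main}.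
\end{proposition}

\begin{proof}
Fix $r<l$. Put $i=i_{r+1}(q)=i_1(q_r)\ge1$ and $\epsilon=\epsilon_r$, and let $2^t$ be the least power of $2$ with $2^t\ge i$. By Karpenko's theorem, $2^t$ divides $n_r-i$. We first note:
\begin{itemize}
\item[$(\ast)$] if $i>2^s$, then $i=2^{s+1}b+\epsilon$ with $b\ge1$.
\end{itemize}
Indeed, then $t\ge s+1$, so $i\equiv n_r\equiv\epsilon\pmod{2^{s+1}}$, and $b\ge1$ because $i>2^s>\epsilon$.

\emph{Proof of \textup{(ii)}.} Let $r\le l-2$, $\epsilon'=\epsilon_{r+1}$ and $c=a_r-a_{r+1}$. From $2i=n_r-n_{r+1}$ we get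
\[
i=2^sc+\tfrac12(\epsilon-\epsilon'),\qquad\big|\tfrac12(\epsilon-\epsilon')\big|\le k<2^s .
\]
Since $i>0$, we have $c\ge0$, and $c$ is even by (W). If $c=0$, then $i=\frac12(\epsilon-\epsilon')\le\frac12(k+\epsilon)$. If $c\ge2$, then $i\ge2^{s+1}-k>2^s$, so $i=2^{s+1}b+\epsilon$ with $b\ge1$ by $(\ast)$. Then $n_{r+1}=n_r-2i=2^{s+1}(a_r-2b)-\epsilon$, and since the windows are disjoint, $a_{r+1}=a_r-2b$ and $\epsilon'=-\epsilon$.

\emph{Proof of \textup{(iii)}.} Let $r=l-1$. Then $n_r=k+2i$, so $2^t$ divides $n_r-i=k+i$. Also $2(k+i)=n_r+k\ge2^{s+1}a_r\ge2^{s+1}$, so $k+i\ge2^s$. Suppose $i\le2^s$. Then $t\le s$, and $2^s\le k+i<2^s+2^t$ because $k<2^s$ and $i\le2^t$. The only multiple of $2^t$ in this range is $2^s$. So $i=2^s-k$ and $n_r=2^{s+1}-k$, whence $a_r=1$ and $\epsilon=-k$. Suppose $i>2^s$. Then $i=2^{s+1}b+\epsilon$ with $b\ge1$ by $(\ast)$, and $k=n_r-2i$ gives $k+\epsilon=2^{s+1}(a_r-2b)$. As $0\le k+\epsilon\le2k<2^{s+1}$, this forces $\epsilon=-k$ and $a_r=2b$.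

\emph{Proof of \textup{(iv)}.} Let $n_r=2^{s+1}-k$ with $r<l$. If $r\le l-2$, then $n_{r+1}=2^{s+1}a_{r+1}+\epsilon_{r+1}\ge2^{s+1}-k=n_r$, which is false. So $r=l-1$ and $i_{r+1}(q)=\frac12(n_r-k)=2^s-k$. By (iii), $a_{l-1}=1$ if $n_{l-1}=2^{s+1}-k$, and $a_{l-1}$ is even otherwise. By (W), the first case occurs exactly when all $a_r$ are odd.
\end{proof}

\begin{remark}
The parity statement in (W) is what excludes $c=1$ in the proof of (ii), and Karpenko's theorem alone does not. For $s=1$ and $k=0$, the sequence $n_0=8$, $n_1=4$, $n_2=0$ satisfies part (1) of the Conjecture and is compatible with Karpenko's theorem, since $2\mid8-2$ and $2\mid4-2$. But $i_1=2$ violates part (2). The sequence is ruled out because $a_0=2$ and $a_1=1$.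
\end{remark}

\begin{proof}[Proof of Theorem \ref{thm:main}]
Proposition \ref{prop:towerp} gives the integers $a_r,\epsilon_r$ and (i), and Proposition \ref{prop:indices} gives (ii)--(iv). Part (1) of the Conjecture is contained in (W). For part (2), let $r<l$. If $n_r=2^{s+1}-k$, then (iv) is the stated description of the exception. Otherwise (ii) and (iii) show that $i_{r+1}(q)\le\frac12(k+\epsilon_r)$ or $i_{r+1}(q)=2^{s+1}b_r+\epsilon_r$ with $b_r\ge1$. Where the second alternative does not determine $b_r$, it may be chosen arbitrarily.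
\end{proof}

\section{Arbitrary $k$, other function fields, sharpness}\label{sec:complements}

\begin{corollary}
Let $p,q,s,k,l$ be as in Section \ref{sec:intro}, with no restriction on $k$. Then $\dim q$ lies within $k$ of a multiple of $2^{s+1}$, and so does $\dim q_r$ for every $0\le r<l$.
\end{corollary}

\begin{proof}
If $k\ge2^s$, every integer has this property. If $k<2^s$ and $l\ge1$, apply Theorem \ref{thm:main}. If $l=0$, then $\dim q=k$ lies within $k$ of $0$.
\end{proof}

The proof used only condition (X), not the fact that $P$ is a quadric.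

\begin{theorem}\label{thm:general}
Let $s\ge1$, let $X$ satisfy \textup{(X)} over $F$, and let $q$ be anisotropic of dimension $\ge2$ over $F$. If $k=\dim(q_{F(X)})_{\mathrm{an}}<2^s$, then all assertions of Theorem \ref{thm:main} hold with $F(X)$ in place of $F(p)$, where $l$ is defined by $n_l=k$.
\end{theorem}

\begin{proof}
The index $l$ exists by Knebusch's theorem, and we may assume $l\ge1$. Put $j=i_W(q_{F(X)})=\frac12(n-k)$. By Propositions \ref{prop:towerX} and \ref{prop:indices} it suffices to show that $X_{F_r}$ satisfies (X) for $r<l$. The number $\deg c_d(-T_X)$ does not change under field extension. Suppose that $X_{F_r}$ has a closed point $y$ of odd degree, with residue field $\kappa(y)$. Let $G$ be the projective scheme of $j$-dimensional totally isotropic subspaces of $q$. It has a point over $F_r(X)\supset F(X)$. The local ring $R$ of $X_{F_r}$ at $y$ is regular; let $t_1,\dots,t_d$ be a regular system of parameters and $R_i=R/(t_1,\dots,t_i)$, a regular local ring. The localization of $R_i$ at the prime $(t_{i+1})$ is a discrete valuation ring containing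 $F_r$, with the fraction field of $R_i$ and with residue field the fraction field of $R_{i+1}$. By the valuative criterion of properness, a point of $G$ over the fraction field of $R_i$ yields a point over the fraction field of $R_{i+1}$. After $d$ steps, $G$ has a point over $R_d=\kappa(y)$, so $i_W(q_{\kappa(y)})\ge j$. By Springer's theorem $i_W(q_{F_r})\ge j$, that is $n_r\le k$, which contradicts $r<l$.
\end{proof}

Finally we make the examples of Section \ref{sec:intro} precise. Since $\dim q\equiv k\pmod2$, necessarily $\epsilon_0\equiv k\pmod 2$, and this is the only further restriction on $\dim q$.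

\begin{proposition}\label{prop:sharp}
Let $s\ge0$, $0\le k<2^s$, $a\ge1$, and $\epsilon\equiv k\pmod2$ with $|\epsilon|\le k$. Then there are a field $F$ of characteristic $\neq2$ and anisotropic forms $p,q$ over $F$ with $2^s<\dim p\le2^{s+1}$, $\dim(q_{F(p)})_{\mathrm{an}}=k$ and $\dim q=2^{s+1}a+\epsilon$. Moreover $\dim p$ may be prescribed in this range.
\end{proposition}

\begin{proof}
We use Springer's theorem for complete discretely valued fields in the following form: if $\varphi_0,\varphi_1$ are anisotropic over $K$, then $\varphi_0\perp t\varphi_1$ is anisotropic over $K((t))$. By induction, if $\varphi_0,\dots,\varphi_m$ are anisotropic over $K$, then $\varphi_0\perp t_1\varphi_1\perp\dots\perp t_m\varphi_m$ is anisotropic over $K((t_1))\cdots((t_m))$.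

Let $u=\frac12(k-\epsilon)$, an integer with $0\le u\le k$. Let $\pi$ be an anisotropic $(s+1)$-fold Pfister form over a field $K$ of characteristic $\ne2$, for instance the sum of $2^{s+1}$ squares over $\mathbb{R}$. Let $p\subset\pi$ be a subform of the prescribed dimension, and write $\pi=\varphi\perp\varphi'$ with $\dim\varphi=u<2^s$. Over $F=K((t_1))\cdots((t_{a-1}))((z_1))\cdots((z_{k-u}))$ put
\[
q=\varphi'\perp t_1\pi\perp\dots\perp t_{a-1}\pi\perp\langle z_1,\dots,z_{k-u}\rangle,\qquad\rho=-\varphi\perp\langle z_1,\dots,z_{k-u}\rangle .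
\]
Then $p$ and $q$ are anisotropic over $F$, $\dim\rho=k$, and $\dim q=2^{s+1}a-u+(k-u)=2^{s+1}a+\epsilon$. Over every extension of $F$ that makes $p$ isotropic, $\pi$ is hyperbolic, so $\varphi'$ is Witt equivalent to $-\varphi$ and $q$ is Witt equivalent to $\rho$. For $F(p)$ this gives $\dim(q_{F(p)})_{\mathrm{an}}\le k$.

For the reverse inequality let $M=K(p)((t_1))\cdots((t_{a-1}))((z_1))\cdots((z_{k-u}))\supset F$. By Hoffmann's theorem \cite{Hoffmann}, $\varphi_{K(p)}$ is anisotropic, since $\dim\varphi\le2^s<\dim p$. Hence $\rho_M$ is anisotropic. As $p_M$ is isotropic, $q_M$ is Witt equivalent to $\rho_M$, so $\dim(q_M)_{\mathrm{an}}=k$, and Lemma \ref{lem:generic} gives $i_W(q_{F(p)})\le i_W(q_M)$. Therefore $\dim(q_{F(p)})_{\mathrm{an}}\ge k$.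
\end{proof}

\begin{thebibliography}{9}

\bibitem{EKM}
Elman, Karpenko and Merkurjev, Chapter XI and \S79.

\bibitem{Hoffmann}
Hoffmann, Math. Z. 220 (1995).

\bibitem{Karpenko}
Karpenko, Invent. Math. 153 (2003).

\bibitem{Scully}
Stephen Scully, \emph{Hyperbolicity and near hyperbolicity of quadratic forms over function fields of quadrics}, arXiv:1609.07100 (2016).

\end{thebibliography}
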